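# The center of mass of a mean-zero random walk on the line

## 1. Symmetric steps

Let $X, X_1, X_2,\dots$ be i.i.d. real random variables, $S_0=0$ and $S_n=X_1+\dots+X_n$. The center of mass process of the walk is
$$G_n=\frac1n\sum_{i=1}^n S_i ,\qquad n\ge 1 .$$
Since $X_i$ is counted in $S_i,S_{i+1},\dots,S_n$, we can also write
$$nG_n=\sum_{i=1}^n (n+1-i)X_i. \tag{1}$$
So $G_1=X_1$, $G_2=X_1+\frac12X_2$, $G_3=X_1+\frac23X_2+\frac13X_3$: early steps carry more weight than late ones.

**Definition.** $G_n$ is *recurrent* if $\liminf_n|G_n|=0$ almost surely, and *transient* if $|G_n|\to\infty$ almost surely.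

For example, if $X=1$ always, then $S_i=i$ and $G_n=(n+1)/2$, so $G_n$ is transient. If $X=0$ always, then $G_n=0$ and $G_n$ is recurrent.

We ask: if $\mathbb E|X|<\infty$ and $\mathbb EX=0$, with nothing assumed about higher moments, must $G_n$ be recurrent? This is posed as a conjecture in Chak Hei Lo, "On some random walk problems", arXiv:1802.06623 (2018); the case $\mathbb E[X^2]<\infty$ is a known result. We shall prove that the answer is yes.

There is one case where the answer is quick: $X$ symmetric, meaning that $X$ and $-X$ have the same law.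

**Proposition 1.** If $\mathbb E|X|<\infty$ and $X$ is symmetric, then $G_n$ is recurrent.

The proof looks for times at which $G_n\le0$ and times at which $G_n\ge0$, and observes that $G_n$ moves by small steps, so it cannot jump over $0$ by much. Three lemmas make this precise. None of them uses symmetry, and all of them will be used again.

**Lemma 1 (small steps).** If $\mathbb E|X|<\infty$ and $\mathbb EX=0$, then $G_n-G_{n-1}\to0$ a.s.

*Proof.* From $nG_n=(n-1)G_{n-1}+S_n$ we get $n(G_n-G_{n-1})=S_n-G_{n-1}$, that is,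
$$G_n-G_{n-1}=\frac{S_n}{n}-\frac{G_{n-1}}{n}.$$
By the strong law of large numbers, $S_n/n\to0$ a.s. This implies $n^{-1}\max_{i\le n}|S_i|\to0$ a.s.: given $\gamma>0$, there is a (random) $i_0$ with $|S_i|\le\gamma i$ for $i\ge i_0$, so the maximum is at most $\max_{i<i_0}|S_i|+\gamma n$. As $G_{n-1}$ is an average of $S_1,\dots,S_{n-1}$, we have $|G_{n-1}|/n\le n^{-1}\max_{i\le n-1}|S_i|\to0$. $\square$

**Lemma 2 (intermediate values).** Let $(g_n)$ be a real sequence with $g_n-g_{n-1}\to0$. Then every real $x\in[\liminf g_n,\limsup g_n]$ is a limit point of $(g_n)$.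

*Proof.* If $x$ is equal to the liminf or the limsup, it is a limit point by definition. If $\liminf g_n<x<\limsup g_n$, the sequence is below $x$ infinitely often and above $x$ infinitely often, so there are infinitely many $n$ with $g_{n-1}<x\le g_n$. For these $n$, $|g_n-x|\le|g_n-g_{n-1}|\to0$. $\square$

The third lemma rests on the Hewitt–Savage zero–one law: an event determined by the i.i.d. sequence $(X_i)$ and invariant under every permutation of finitely many of the $X_i$ has probability $0$ or $1$. A typical such event is $\{S_n=0\text{ for infinitely many }n\}$: permuting $X_1,\dots,X_k$ does not alter $S_n$ for $n\ge k$.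

**Lemma 3 (constancy).** For each $\beta\in\{0,\frac12\}$, the variables $\liminf_n G_n/n^\beta$ and $\limsup_n G_n/n^\beta$ are a.s. constants in $[-\infty,\infty]$.

*Proof.* Permute $X_1,\dots,X_k$ and mark the new quantities with a prime. Then $S_i'=S_i$ for $i\ge k$, so for $n\ge k$
$$G_n'-G_n=\frac1n\sum_{i<k}(S_i'-S_i).$$
The sum is finite and does not depend on $n$, so $(G'_n-G_n)/n^\beta\to0$. Hence the liminf and the limsup are unchanged. For each rational $a$, the event that the liminf is at most $a$ is therefore invariant under finite permutations and has probability $0$ or $1$; so the liminf is a.s. constant. The same holds for the limsup. $\square$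

**Proof of Proposition 1.** A symmetric integrable $X$ has mean $0$. By (1), $G_n$ is a fixed linear function of $(X_1,\dots,X_n)$, which has the same law as $(-X_1,\dots,-X_n)$. So $G_n$ and $-G_n$ have the same law, and $\mathbb P(G_n\le0)\ge\frac12$ for every $n$. Then
$$\mathbb P(G_n\le 0\text{ i.o.})=\lim_{M\to\infty}\mathbb P\Big(\bigcup_{n\ge M}\{G_n\le0\}\Big)\ge\limsup_{M\to\infty}\mathbb P(G_M\le0)\ge\tfrac12, \tag{2}$$
where "i.o." means "for infinitely many $n$". On this event $\liminf G_n\le0$. By Lemma 3 the liminf is constant, so $\liminf G_n\le0$ a.s. The same argument for $-X$ gives $\limsup G_n\ge0$ a.s. By Lemmas 1 and 2, a.s. $0$ is a limit point of $(G_n)$. $\square$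

What does this argument need from symmetry? By (2), only that
$$\limsup_n\mathbb P(G_n\le0)>0\qquad\text{and}\qquad\limsup_n\mathbb P(G_n\ge0)>0. \tag{3}$$
With finite variance $\sigma^2>0$ and mean $0$, this comes from the central limit theorem. By (1), $G_n/\sqrt n=n^{-3/2}\sum_{i\le n}(n+1-i)X_i$, whose variance is $\sigma^2n^{-3}\sum_{j\le n}j^2\to\sigma^2/3$. For every $\gamma>0$, the Lindeberg sum is at most
$$n^{-3}\sum_{j\le n}j^2\,\mathbb E\big[X^2;\,j|X|>\gamma n^{3/2}\big]\le\mathbb E\big[X^2;\,|X|>\gamma\sqrt n\big]\to0 .$$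
So $G_n/\sqrt n$ converges in law to a centered normal variable, both probabilities in (3) tend to $\frac12$, and $G_n$ is recurrent. What changes when we have only a first moment?

## 2. A centered walk with $G_n\to-\infty$ in probability

For general mean-zero steps, (3) can fail badly. Here is an explicit case.

**Example.** Let $Y\ge0$ have tail
$$\mathbb P(Y>y)=\frac1e\quad(0\le y<e),\qquad \mathbb P(Y>y)=\frac{1}{y(\log y)^2}\quad(y\ge e).$$
Then $\mathbb EY=\int_0^\infty\mathbb P(Y>y)\,dy=1+\int_e^\infty\frac{dy}{y(\log y)^2}=2$. Put $X=Y-2$, so $\mathbb EX=0$. We claim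
$$\mathbb P\Big(G_n\ge-\frac{n}{4\log n}\Big)\to0 . \tag{4}$$

To check this, truncate at $b=n/\log n$, and take $n$ so large that $b\ge e^2$ and $\log b\ge\frac12\log n$. First, the truncation is rarely visible:
$$\mathbb P\Big(\max_{i\le n}Y_i>b\Big)\le\frac{n}{b(\log b)^2}=\frac{\log n}{(\log b)^2}\le\frac4{\log n}\to0.$$
Off this event, $nG_n=\Sigma_n:=\sum_{i\le n}(n+1-i)(Y_i'-2)$ with $Y_i'=Y_i\mathbf 1_{\{Y_i\le b\}}$. Next, truncation lowers the mean noticeably:
$$\mathbb EY'-2=-\mathbb E[Y;Y>b]=-b\,\mathbb P(Y>b)-\int_b^\infty\mathbb P(Y>y)\,dy=-\frac1{(\log b)^2}-\frac1{\log b}\le-\frac1{\log n},$$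
so $\mathbb E\Sigma_n\le-\frac{n(n+1)}{2\log n}\le-\frac{n^2}{2\log n}$. Finally, the variance is small enough. Splitting the integral at $\sqrt b$,
$$\mathbb E[Y'^2]\le\int_0^b2y\,\mathbb P(Y>y)\,dy=e+\int_e^b\frac{2\,dy}{(\log y)^2}\le e+2\sqrt b+\frac{8b}{(\log b)^2}\le\frac{Cb}{(\log b)^2}$$
for a constant $C$. Hence $\operatorname{Var}\Sigma_n\le n^3Cb/(\log b)^2$, and Chebyshev's inequality gives
$$\mathbb P\Big(\Sigma_n\ge-\frac{n^2}{4\log n}\Big)\le\frac{16(\log n)^2}{n^4}\cdot\frac{n^3Cb}{(\log b)^2}=16C\,\frac bn\Big(\frac{\log n}{\log b}\Big)^2\le\frac{64C}{\log n}\to0 .$$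
This proves (4).

So here $\mathbb P(G_n\ge0)\to0$, and (2), applied to the events $\{G_n\ge0\}$, returns the bound $0$. No choice of a deterministic subsequence of times helps. If $\limsup G_n\ge0$ is true for this walk, it must be seen at rare times: along events $B_n$ with $\mathbb P(B_n)\to0$ that nevertheless occur infinitely often. We need a good choice of rare times and a replacement for (2).

Here is what will be proved.

**Theorem 1.** Let $d=1$, $\mathbb E|X|<\infty$, $\mathbb EX=0$. Then $\liminf_{n\to\infty}|G_n|=0$ a.s.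

**Theorem 2.** Let $d=1$ and let $X$ be non-degenerate (not a.s. constant).

* (a) If $\sum_n\mathbb P(|S_n|\le\varepsilon)=\infty$ for every $\varepsilon>0$ (that is, $S_n$ is recurrent; no moment is assumed), then there is $\delta>0$ with
$$\liminf_n\frac{G_n}{\sqrt n}\le-\delta,\qquad\limsup_n\frac{G_n}{\sqrt n}\ge\delta\quad\text{a.s.}$$
In particular $\liminf G_n=-\infty$ and $\limsup G_n=+\infty$ a.s. One may take $\delta=\eta\sqrt p/64$ for any $\eta>0$ with $p:=\mathbb P(|X_1-X_2|\ge\eta)>0$.
* (b) If $\mathbb E|X|<\infty$ and $\mathbb EX=0$, then a.s. every $x\in\mathbb R$ is a limit point of $(G_n)$.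
* (c) If $\mathbb E|X|<\infty$, then $G_n$ is recurrent if $\mathbb EX=0$ and transient if $\mathbb EX\ne0$.

For instance, for fair $\pm1$ steps, $X_1-X_2\in\{-2,0,2\}$, so $\eta=2$ has $p=\frac12$, and $\delta=\sqrt2/64$ is allowed in (a).

## 3. Time reversal fixes $S_n$ and flips the rest

The law of $X$ is no longer symmetric, but the law of $(X_1,\dots,X_n)$ still has a symmetry: it is unchanged when the steps are read backward. The total $S_n$ does not notice this. The question is what happens to $G_n$.

**Lemma 4 (reversal).** Let $D_n:=G_n-\frac{n+1}{2n}S_n$. Then $(S_n,D_n)$ and $(S_n,-D_n)$ have the same law.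

*Proof.* By (1), and since $(n+1-i)-\frac{n+1}2=\frac{n+1}2-i$,
$$D_n=\frac1n\sum_{i=1}^n\Big(\frac{n+1}2-i\Big)X_i . \tag{5}$$
The coefficient at $n+1-i$ is the negative of the coefficient at $i$. So replacing $(X_1,\dots,X_n)$ by $(X_n,\dots,X_1)$, which has the same law, keeps $S_n$ and turns $D_n$ into $-D_n$. $\square$

For $n=3$: $D_3=\frac13(X_1-X_3)$, and indeed $G_3=\frac23(X_1+X_2+X_3)+\frac13(X_1-X_3)$.

So $G_n$ is $S_n$ times a factor $\frac{n+1}{2n}\in(\frac12,1]$, plus a term that is symmetric even after conditioning on $S_n$. The drift that spoils (3) in the example sits in $S_n$. The good times are therefore those at which $S_n$ is near $0$: there, $G_n$ is nearly symmetric.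

That such times exist is a theorem of Chung and Fuchs (Mem. AMS 6, 1951), which we use as published.

**(CF)** If $d=1$, $\mathbb E|X|<\infty$ and $\mathbb EX=0$, then $\sum_n\mathbb P(|S_n|\le\varepsilon)=\infty$ for all $\varepsilon>0$.

**Integer-valued steps.** When $X$ is integer-valued, integrable and of mean $0$, these remarks already give recurrence of $G_n$. By (CF) with $\varepsilon=\frac12$, $\sum_n\mathbb P(S_n=0)=\infty$. Let $T_k$ be the time of the $k$-th return of $S$ to $0$. If $q=\mathbb P(T_1<\infty)$ were less than $1$, then $\sum_{n\ge1}\mathbb P(S_n=0)=\sum_{k\ge1}\mathbb P(T_k<\infty)=\sum_{k\ge1} q^k<\infty$; so $q=1$ and all $T_k$ are a.s. finite. Now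
$$\{T_k=n\}=\{S_n=0,\ \text{exactly }k\text{ of }S_1,\dots,S_n\text{ vanish}\}.$$
Reversing the first $n$ steps changes $S_j$ into $S_n-S_{n-j}$, which on $\{S_n=0\}$ is $-S_{n-j}$. The number of zeros is unchanged, so the event $\{T_k=n\}$ is invariant under reversal, while $G_n=D_n$ on it is turned into $-G_n$. Summing over $n$, $G_{T_k}$ has a symmetric law, and $\mathbb P(G_{T_k}\le0)\ge\frac12$ for every $k$. The argument (2), along the random times $T_k$, gives $\mathbb P(G_n\le0\text{ i.o.})\ge\frac12$. Lemma 3 makes $\liminf G_n\le0$ a.s.; the same for $-X$ gives $\limsup G_n\ge0$ a.s.; and Lemmas 1 and 2 finish as before.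

For real-valued steps the walk need not hit $0$, and the natural substitute for $T_k$ is the $k$-th visit to $[-\varepsilon,\varepsilon]$. Here the argument breaks: the event "$n$ is the time of the $k$-th visit" is not invariant under reversal. Take $\varepsilon=1$, $n=2$ and steps $(\frac32,-\frac34)$. The positions are $\frac32,\frac34$, so $2$ is the time of the first visit to $[-1,1]$. Reversed, the steps are $(-\frac34,\frac32)$ and the positions are $-\frac34,\frac34$, so $2$ is the time of the second visit. The order of a visit and the sign of $D_n$ are entangled.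

So we do not number the visits. We work with the deterministic-time events $\{|S_n|\le\varepsilon,\ D_n\le0\}$, to which Lemma 4 applies directly, and show by a second-moment argument that they occur infinitely often with positive probability.

## 4. A Kochen–Stone bound for events at near-returns

**(KS)** (Kochen–Stone, Illinois J. Math. 8, 1964.) If $\sum_n\mathbb P(B_n)=\infty$, then
$$\mathbb P(B_n\text{ i.o.})\ge\limsup_N\frac{\big(\sum_{n\le N}\mathbb P(B_n)\big)^2}{\sum_{m,n\le N}\mathbb P(B_m\cap B_n)} .$$

The proof is short. For $M<N$ let $Z_{M,N}=\sum_{M<n\le N}\mathbf 1_{B_n}$ and $V_N=\sum_{n\le N}\mathbb P(B_n)$. By Cauchy–Schwarz, $(\mathbb EZ_{M,N})^2=(\mathbb E[Z_{M,N}\mathbf 1_{\{Z_{M,N}>0\}}])^2\le\mathbb E[Z_{M,N}^2]\,\mathbb P(Z_{M,N}>0)$. Since $Z_{M,N}\le Z_{0,N}$, for large $N$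
$$\mathbb P\Big(\bigcup_{n>M}B_n\Big)\ge\frac{(V_N-V_M)^2}{\mathbb E[Z_{0,N}^2]}=\Big(1-\frac{V_M}{V_N}\Big)^2\frac{V_N^2}{\mathbb E[Z_{0,N}^2]},$$
and $\mathbb E[Z_{0,N}^2]=\sum_{m,n\le N}\mathbb P(B_m\cap B_n)$. Let $N\to\infty$, using $V_N\to\infty$, and then $M\to\infty$.

The next lemma replaces (2). It says that any events which pick out a fixed fraction of the near-returns of $S$, fraction being measured by the sum of probabilities, happen infinitely often with positive probability. The reason is that the near-returns themselves have well-controlled pair correlations, and a sub-event inherits the bound.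

**Lemma 5.** Fix $\varepsilon>0$, put $U_N=\sum_{n=1}^N\mathbb P(|S_n|\le\varepsilon)$ and assume $U_N\to\infty$. Let $B_n\in\sigma(X_1,\dots,X_n)$ with $B_n\subset\{|S_n|\le\varepsilon\}$, and suppose that $V_N:=\sum_{n\le N}\mathbb P(B_n)\ge\theta U_N$ for some $\theta>0$ and all large $N$. Then $\mathbb P(B_n\text{ i.o.})\ge\theta/8>0$.

*Proof.* **Step 1: reduce pairs to single times.** Let $m<n$. On $B_m\cap B_n$ both $|S_m|\le\varepsilon$ and $|S_n|\le\varepsilon$, so $|S_n-S_m|\le2\varepsilon$. The event $B_m$ depends only on $X_1,\dots,X_m$, and $S_n-S_m$ is independent of these and distributed as $S_{n-m}$. Hence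
$$\mathbb P(B_m\cap B_n)\le\mathbb P(B_m)\,\mathbb P(|S_{n-m}|\le2\varepsilon).$$
Summing, with the diagonal contributing $V_N$ and each pair $m<n$ counted twice,
$$\sum_{m,n\le N}\mathbb P(B_m\cap B_n)\le V_N+2V_N\sum_{k=1}^N\mathbb P(|S_k|\le2\varepsilon). \tag{6}$$

**Step 2: return from $2\varepsilon$ to $\varepsilon$.** We need the last sum in terms of $U_N$. Cover $[-2\varepsilon,2\varepsilon]$ by four closed intervals of length $\varepsilon$, let $I$ be one of them, and let $\tau=\inf\{k\ge1:S_k\in I\}$. If $S_k\in I$, then $k\ge\tau$, and $|S_k-S_\tau|\le\varepsilon$ because both points lie in $I$. Splitting according to $\tau=j$ and using that $(S_{j+l}-S_j)_{l\ge0}$ is independent of $\{\tau=j\}$ and distributed as $(S_l)_{l\ge0}$,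
$$\sum_{k=1}^N\mathbb P(S_k\in I)\le\sum_{j=1}^N\mathbb P(\tau=j)\Big(1+\sum_{l=1}^{N-j}\mathbb P(|S_l|\le\varepsilon)\Big)\le1+U_N .$$
Adding over the four intervals, $\sum_{k\le N}\mathbb P(|S_k|\le2\varepsilon)\le4+4U_N$.

**Step 3: conclude.** By (6), $\sum_{m,n\le N}\mathbb P(B_m\cap B_n)\le V_N(9+8U_N)$. Since $V_N\ge\theta U_N\to\infty$, (KS) applies and gives
$$\mathbb P(B_n\text{ i.o.})\ge\limsup_N\frac{V_N}{9+8U_N}\ge\limsup_N\frac{\theta U_N}{9+8U_N}=\frac\theta8 .\qquad\square$$

## 5. Recurrence of $G_n$ for every centered integrable step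

**Proof of Theorem 1.** Let $\mathbb E|X|<\infty$ and $\mathbb EX=0$.

**Step 1: half of the near-returns have $D_n\le0$.** Fix $\varepsilon>0$. By (CF), $U_N\to\infty$. Let
$$B_n=\{|S_n|\le\varepsilon,\ D_n\le0\}.$$
By Lemma 4, $\mathbb P(B_n)=\mathbb P(|S_n|\le\varepsilon,\ D_n\ge0)$. The two events $\{|S_n|\le\varepsilon,D_n\le0\}$ and $\{|S_n|\le\varepsilon,D_n\ge0\}$ cover $\{|S_n|\le\varepsilon\}$, so $\mathbb P(B_n)\ge\frac12\mathbb P(|S_n|\le\varepsilon)$ for every $n$. Thus $V_N\ge\frac12U_N$, and Lemma 5 with $\theta=\frac12$ gives $\mathbb P(B_n\text{ i.o.})\ge\frac1{16}$.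

**Step 2: from $B_n$ to $\liminf G_n$.** On $B_n$,
$$G_n=D_n+\frac{n+1}{2n}S_n\le\frac{n+1}{2n}\,\varepsilon\le\varepsilon .$$
So $\mathbb P(\liminf G_n\le\varepsilon)\ge\frac1{16}$. By Lemma 3 with $\beta=0$ the liminf is constant, hence $\liminf G_n\le\varepsilon$ a.s. Letting $\varepsilon\downarrow0$ along a sequence, $\liminf G_n\le0$ a.s.

**Step 3: the other side.** The variable $-X$ satisfies the same hypotheses, and its center of mass process is $-G_n$. So $\limsup G_n\ge0$ a.s.

**Step 4: no jumping over $0$.** Almost surely $\liminf G_n\le0\le\limsup G_n$, and $G_n-G_{n-1}\to0$ by Lemma 1. By Lemma 2, a.s. $0$ is a limit point of $(G_n)$, that is, $\liminf_n|G_n|=0$. $\blacksquare$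

In the example of Section 2, then, $G_n\to-\infty$ in probability and yet $G_n$ comes back arbitrarily close to $0$ infinitely often, almost surely.

## 6. Swapping pairs: oscillation of order $\sqrt n$

Theorem 1 used only the sign of $D_n$ at near-returns. To prove Theorem 2(a) we want $D_n<-\delta\sqrt n$ on a fixed fraction of the near-returns. By Lemma 4 it is enough to show that $|D_n|\le\delta\sqrt n$ on at most a fixed fraction, less than $1$, of the event $\{|S_n|\le\varepsilon\}$.

A first thought is to bound $\mathbb P(|D_n|\le\delta\sqrt n)$ by a small constant. This is useless here: $\mathbb P(|S_n|\le\varepsilon)$ may tend to $0$ (as it does for the fair $\pm1$ walk and $\varepsilon=\frac12$), and a small constant is then no fraction of it. We need randomness in $D_n$ that survives after $S_n$ is fixed. Reversal is one symmetry that fixes $S_n$; it swaps all the pairs $(X_i,X_{n+1-i})$ at once. Swapping each pair independently gives about $n/2$ independent signs, and $S_n$ still does not move. The resulting sum of random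 signs is spread out by the following theorem.

**(LO)** (Erdős' Littlewood–Offord theorem, Bull. AMS 51, 1945.) If $|a_i|\ge1$ for $i\le M$, where $M\ge1$, and $\xi_i$ are i.i.d. fair signs, then for every half-open interval $I$ of length $2$
$$\mathbb P\Big(\sum_{i\le M}a_i\xi_i\in I\Big)\le2^{-M}\binom M{\lfloor M/2\rfloor}\le M^{-1/2}.$$

The reason is as follows. Replacing $\xi_i$ by $-\xi_i$ where needed, we may take all $a_i\ge1$. For $A\subset\{1,\dots,M\}$ let $s(A)$ be the value of the sum when $\xi_i=1$ exactly for $i\in A$. If $A\subsetneq B$, then $s(B)-s(A)=2\sum_{i\in B\setminus A}a_i\ge2$, so $s(A)$ and $s(B)$ are not both in $I$. The sets $A$ with $s(A)\in I$ thus form an antichain, and Sperner's theorem bounds their number by $\binom M{\lfloor M/2\rfloor}$. For the second inequality, let $\alpha_k=4^{-k}\binom{2k}k$. Then $\alpha_{k+1}/\alpha_k=\frac{2k+1}{2k+2}$, so the ratio of consecutive values of $\alpha_k^2(2k+1)$ is $\frac{(2k+1)(2k+3)}{(2k+2)^2}<1$, and $\alpha_k\le(2k+1)^{-1/2}$. If $M=2k$, the middle quantity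 is $\alpha_k\le(M+1)^{-1/2}$; if $M=2k+1$, it is $2^{-(2k+1)}\binom{2k+1}k=\alpha_{k+1}\le(M+2)^{-1/2}$.

**Proof of Theorem 2(a).** Fix $\varepsilon>0$. As $X$ is not a.s. constant, $X_1-X_2$ is not a.s. $0$, so there is $\eta>0$ with $p=\mathbb P(|X_1-X_2|\ge\eta)>0$. Fix any such $\eta$ and let $\delta=\eta\sqrt p/64$.

**Step 1: write $D_n$ through pairs.** Let $n\ge4$, $m=\lfloor n/4\rfloor$ and $Z_i=X_i-X_{n+1-i}$. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we have $m\ge n/8$. In (5), the coefficients at $i$ and $n+1-i$ are opposite (and for odd $n$ the middle one is $0$), so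
$$D_n=\sum_{i=1}^{\lfloor n/2\rfloor}c_iZ_i,\qquad c_i=\frac1n\Big(\frac{n+1}2-i\Big).$$
For $i\le m\le\frac n4$ we have $c_i\ge\frac1n(\frac{n+1}2-\frac n4)\ge\frac14$.

**Step 2: put in the random signs.** Let $\xi_i$, $i\le\lfloor n/2\rfloor$, be i.i.d. fair signs independent of the $X$'s, and swap $X_i$ with $X_{n+1-i}$ whenever $\xi_i=-1$. Given the signs, this is a fixed permutation of i.i.d. variables, so the law of $(X_1,\dots,X_n)$ is preserved. The swap fixes $S_n$ and changes $Z_i$ to $\xi_iZ_i$. Hence for $K>0$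
$$\mathbb P(|S_n|\le\varepsilon,\ |D_n|\le K)=\mathbb E\Big[\mathbf 1_{\{|S_n|\le\varepsilon\}}\,\mathbb P\Big(\Big|\sum_{i\le\lfloor n/2\rfloor}c_iZ_i\xi_i\Big|\le K\,\Big|\,X_1,\dots,X_n\Big)\Big]. \tag{7}$$

**Step 3: bound the inner probability.** Given $X_1,\dots,X_n$, let $J=\{i\le m:|Z_i|\ge\eta\}$ and $M_n=\#J$, and put $r=\eta/4$. For $i\in J$, $|c_iZ_i|\ge r$. Suppose $M_n\ge1$ and condition also on the signs $\xi_i$ with $i\notin J$. The sum in (7) is then a constant plus $r\sum_{i\in J}a_i\xi_i$ with $a_i=c_iZ_i/r$, $|a_i|\ge1$, and the event says that $\sum_{i\in J}a_i\xi_i$ lies in a certain closed interval of length $2K/r$. Such an interval is covered by $\lfloor K/r\rfloor+1\le\frac{4K}\eta+1$ half-open intervals of length $2$. By (LO), the inner probability is at most $(1+\frac{4K}\eta)M_n^{-1/2}$.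

**Step 4: $M_n$ is of order $n$ except with summable probability.** The pairs $(X_i,X_{n+1-i})$, $i\le m$, are disjoint, so the $Z_i$, $i\le m$, are i.i.d. with the law of $X_1-X_2$, and $M_n$ is binomial with parameters $m$ and $p$. Hoeffding's inequality gives
$$\mathbb P(M_n\le pm/2)\le e^{-2(pm/2)^2/m}=e^{-p^2m/2}.$$
In (7) bound the inner probability by $1$ when $M_n\le pm/2$, and by Step 3 with $M_n^{-1/2}\le\sqrt{2/(pm)}$ otherwise. With $K=\delta\sqrt n$,
$$\mathbb P(|S_n|\le\varepsilon,\ |D_n|\le\delta\sqrt n)\le e^{-p^2m/2}+\Big(1+\frac{4\delta\sqrt n}\eta\Big)\sqrt{\frac2{pm}}\;\mathbb P(|S_n|\le\varepsilon).$$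
It matters that the second term carries the factor $\mathbb P(|S_n|\le\varepsilon)$: the bound of Step 3 is uniform over $\{M_n>pm/2\}$, whatever $S_n$ is. Since $m\ge n/8$, $\sqrt{2/(pm)}\le4/\sqrt{pn}$, and the coefficient of $\mathbb P(|S_n|\le\varepsilon)$ is at most
$$\frac4{\sqrt{pn}}+\frac{16\delta}{\eta\sqrt p}=\frac4{\sqrt{pn}}+\frac14\le\frac38\qquad\text{for }n\ge n_0:=\lceil1024/p\rceil .$$

**Step 5: a fixed fraction of the near-returns is good.** Let $B_n=\{|S_n|\le\varepsilon,\ D_n<-\delta\sqrt n\}$. By Lemma 4 this has the same probability as $\{|S_n|\le\varepsilon,\ D_n>\delta\sqrt n\}$, and the two events are disjoint. So for $n\ge n_0$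
$$\mathbb P(B_n)=\tfrac12\mathbb P(|S_n|\le\varepsilon,\ |D_n|>\delta\sqrt n)\ge\tfrac12\Big(\tfrac58\mathbb P(|S_n|\le\varepsilon)-e^{-p^2m/2}\Big)=\tfrac5{16}\mathbb P(|S_n|\le\varepsilon)-\tfrac12e^{-p^2\lfloor n/4\rfloor/2}.$$
The exponential terms are summable in $n$, and the finitely many $n<n_0$ change the sums by a bounded amount. Hence $\sum_{n\le N}\mathbb P(B_n)\ge\frac5{16}U_N-C$ with a finite constant $C$. By hypothesis $U_N\to\infty$, so this is at least $\frac14U_N$ for large $N$, and Lemma 5 with $\theta=\frac14$ gives $\mathbb P(B_n\text{ i.o.})>0$.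

**Step 6: conclude.** On $B_n$, $G_n=D_n+\frac{n+1}{2n}S_n\le\varepsilon-\delta\sqrt n$, that is, $G_n/\sqrt n\le-\delta+\varepsilon/\sqrt n$. So $\liminf G_n/\sqrt n\le-\delta$ with positive probability, and then a.s. by Lemma 3 with $\beta=\frac12$. The variable $-X$ satisfies the same hypotheses with the same $\eta$ and $p$, so $\limsup G_n/\sqrt n\ge\delta$ a.s. In particular $\liminf G_n=-\infty$ and $\limsup G_n=+\infty$ a.s. $\blacksquare$

## 7. Limit points and the classification for integrable steps

**Proof of Theorem 2(b).** Let $X$ be non-degenerate with $\mathbb E|X|<\infty$ and $\mathbb EX=0$. By (CF), the hypothesis of (a) holds, so $\liminf G_n=-\infty$ and $\limsup G_n=+\infty$ a.s. By Lemma 1, $G_n-G_{n-1}\to0$ a.s. On the intersection of these almost sure events, Lemma 2 says that every $x\in\mathbb R$ is a limit point of $(G_n)$. The exceptional null set does not depend on $x$, because Lemma 2 is deterministic. $\blacksquare$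

**Proof of Theorem 2(c).** If $\mathbb EX=0$, Theorem 1 gives recurrence. Let $\mathbb EX=\mu\ne0$. By the strong law, $S_i=\mu i+i\rho_i$ with $\rho_i\to0$ a.s., so
$$\frac{G_n}n=\frac1{n^2}\sum_{i=1}^nS_i=\mu\,\frac{n+1}{2n}+\frac1{n^2}\sum_{i=1}^ni\rho_i\to\frac\mu2\quad\text{a.s.},$$
since $\frac1{n^2}\sum_{i\le n}i|\rho_i|\le\frac1n\sum_{i\le n}|\rho_i|\to0$. As $\mu/2\ne0$, $|G_n|\to\infty$ a.s. $\blacksquare$

**Remark (where integrability enters).** The condition $\mathbb E|X|<\infty$ was used only through (CF), to know that $S_n$ is near $0$ often enough, and through Lemma 1, to keep $G_n$ from jumping over its targets (and, in (c), through the strong law). Lemmas 3, 4 and 5 need no moments. This is why the oscillation in Theorem 2(a) holds for every non-degenerate recurrent one-dimensional walk.
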